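\title{Correlated equilibria of generic games: unique, or more than the convex hull of the Nash equilibria}

\begin{abstract}
In a finite normal-form game, the convex hull of the Nash equilibria is contained in the polytope of correlated equilibria, which is contained in the polytope of coarse correlated equilibria. We prove that, outside a nowhere dense and Lebesgue-null set of games, either polytope equals the convex hull of the Nash equilibria only when it is a single point. We also determine which single points occur. For correlated equilibria the point is pure, or exactly two players randomize over equally many actions; for coarse correlated equilibria the point is pure, or exactly two players randomize over two actions each; and each possibility occurs on an open set of games. The proof localizes at a suitably minimal Nash equilibrium and computes the dimension of the cone of the incentive constraints there in two incompatible ways, once by an index count and once by a duality argument with two Markov chains.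
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $N=\{1,\dots,n\}$ be a finite set of players, let $A_i$ be a nonempty finite set of actions for player $i$, and let $A=\prod_{i\in N}A_i$. To exclude trivial cases we assume that at least two players have at least two actions each. With $N$ and $A$ fixed, a \emph{game} $G=(A,u)$ is a vector $u\in\mathbb{R}^{A\times N}$, where $u_i(a)$ is the payoff of player $i$ at the action profile $a$. We write $\Delta(F)$ for the set of probability distributions on a finite set $F$ and $\delta_a$ for the point mass at $a$. The symbol $u_i$ also denotes the multilinear extension $u_i(x)=\sum_{a\in A}u_i(a)\prod_jx_j(a_j)$ to vectors $x=(x_j)_{j\in N}\in\prod_j\mathbb{R}^{A_j}$, an action being identified with its unit vector. A mixed profile $x\in\prod_j\Delta(A_j)$ is identified with the product distribution that it induces on $A$. It is a \emph{Nash equilibrium} if $u_i(x)\ge u_i(s',x_{-i})$ for all $i$ and $s'\in A_i$; the set $\mathrm{NE}(G)\subseteq\Delta(A)$ of Nash equilibria is nonempty by Nash's theorem.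

For a player $i$ and actions $s,s'\in A_i$ define linear functionals on $\mathbb{R}^A$ by
\begin{equation}\label{eq:functionals}
\begin{aligned}
\ell^i_{s,s'}(d)&=\sum_{a_{-i}}d(s,a_{-i})\,\bigl[u_i(s,a_{-i})-u_i(s',a_{-i})\bigr],\\
\bar\ell^{\,i}_{s'}(d)&=\sum_{s\in A_i}\ell^i_{s,s'}(d)=\sum_{a\in A}d(a)\,\bigl[u_i(a)-u_i(s',a_{-i})\bigr].
\end{aligned}
\end{equation}
A distribution $\mu\in\Delta(A)$ is a \emph{correlated equilibrium} if $\ell^i_{s,s'}(\mu)\ge0$ for all $i,s,s'$, and a \emph{coarse correlated equilibrium} if $\bar\ell^{\,i}_{s'}(\mu)\ge0$ for all $i,s'$. The two sets $\mathrm{CE}(G)$ and $\mathrm{CCE}(G)$ are polytopes. Imagine a mediator who draws $a$ from $\mu$ and privately recommends $a_i$ to player $i$. Then $\ell^i_{s,s'}(\mu)$ is the expected loss of player $i$ from replacing $s$ by $s'$ whenever $s$ is recommended, and $\bar\ell^{\,i}_{s'}(\mu)$ is the expected loss from ignoring the mediator and always playing $s'$. At a mixed profile $x$,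
\begin{equation}\label{eq:product}
\ell^i_{s,s'}(x)=x_i(s)\,\bigl[u_i(s,x_{-i})-u_i(s',x_{-i})\bigr],\qquad
\bar\ell^{\,i}_{s'}(x)=u_i(x)-u_i(s',x_{-i}).
\end{equation}
In a Nash equilibrium every action in the support of $x_i$ is a best reply to $x_{-i}$, so \eqref{eq:product} gives $\mathrm{NE}(G)\subseteq\mathrm{CE}(G)$, and together with \eqref{eq:functionals} and convexity,
\[
\operatorname{conv}[\mathrm{NE}(G)]\subseteq\mathrm{CE}(G)\subseteq\mathrm{CCE}(G).
\]
The convex hull on the left is what a mediator achieves by a public lottery over Nash equilibria. Equality in the first inclusion says that private recommendations achieve nothing more.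

Equality holds trivially when the larger set is a single point. It can also hold otherwise: if player 2 has a strictly dominant action and player 1 is indifferent among all actions against it, then in the two-player game every correlated equilibrium is a Nash equilibrium, and there is one for each point of $\Delta(A_1)$. The literature contains less artificial examples. The equality $\operatorname{conv}[\mathrm{NE}]=\mathrm{CCE}$ holds for non-atomic convex potential games, which have a continuum of players, and $\operatorname{conv}[\mathrm{NE}]=\mathrm{CE}$ holds for certain potential games with finitely many players and for certain auctions, typically with continuum action spaces; all of these may have several Nash equilibria. Say that a property holds for a \emph{generic game} if the set of $u\in\mathbb{R}^{A\times N}$ violating it is nowhere dense and has Lebesgue measure zero. Sandomirskiy and Wincelberg \cite{SW} ask whether genericity rules such examples out: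

\begin{quote}
\emph{For every $N$ and $A$ as above, is the set of games with $\operatorname{conv}[\mathrm{NE}(G)]=\mathrm{CE}(G)$ and $\mathrm{CE}(G)$ not a singleton nowhere dense and Lebesgue-null? And likewise with $\mathrm{CCE}$ in place of $\mathrm{CE}$?}
\end{quote}

One would guess yes. The example above rests on a payoff tie, and equality forces every vertex of a polytope cut out by linear inequalities to be a product distribution, which looks like a coincidence. Two facts show that the guess needs an argument. First, in a generic two-player game every Nash equilibrium \emph{is} a vertex of $\mathrm{CE}(G)$ (Remark~\ref{rem:vertex}). Second, Nash equilibria can be numerous: in the $k\times k$ game with $u_1=u_2=\mathbf{1}_{a_1=a_2}$, both players randomizing uniformly over the same nonempty set of actions is an equilibrium, which gives $2^k-1$ equilibria, more than the $k^2$ vertices of $\Delta(A)$ once $k\ge5$. So comparing the number of equilibria with the dimension of the polytope cannot be expected to suffice.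

The answer is nevertheless yes, and the singleton case can be described. Say that a mixed profile has \emph{type $1$} if it is pure, and \emph{type $k$}, for $k\ge2$, if exactly two players randomize, each over exactly $k$ actions. Let $\kappa\ge2$ be the second-largest of the numbers $|A_i|$, counted with multiplicity. Definition~\ref{def:nondeg} introduces four explicit conditions on $u$; games satisfying them are called nondegenerate.

\begin{theorem}\label{thm:main}
The set of games that are not nondegenerate is nowhere dense and Lebesgue-null. For every nondegenerate game $G$ the following hold.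
\begin{enumerate}
\item[(a)] For any set $X$ with $\mathrm{CE}(G)\subseteq X\subseteq\Delta(A)$, we have $\operatorname{conv}[\mathrm{NE}(G)]=X$ if and only if $X$ is a singleton.
\item[(b)] If $\mathrm{CE}(G)=\operatorname{conv}[\mathrm{NE}(G)]$, then $\mathrm{CE}(G)=\{z\}$, where $z$ has type $k$ for some $1\le k\le\kappa$.
\item[(c)] If $\mathrm{CCE}(G)=\operatorname{conv}[\mathrm{NE}(G)]$, then $\mathrm{CCE}(G)=\{z\}$, where $z$ has type $1$ or $2$.
\end{enumerate}
\end{theorem}

Part (a) with $X=\mathrm{CE}(G)$ and with $X=\mathrm{CCE}(G)$ shows that both exceptional sets in the question consist of games that are not nondegenerate. This answers it.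

\begin{corollary}\label{cor:answer}
For every $N$ and $A$, the set of games with $\operatorname{conv}[\mathrm{NE}(G)]=\mathrm{CE}(G)$ and $\mathrm{CE}(G)$ not a singleton is nowhere dense and Lebesgue-null, and so is the corresponding set for $\mathrm{CCE}$.
\end{corollary}

The second theorem shows that nothing in Theorem~\ref{thm:main} can be removed or is vacuous.

\begin{theorem}\label{thm:sharp}
Let $N$ and $A$ be as above.
\begin{enumerate}
\item[(a)] For each $1\le k\le\kappa$ there is a nonempty open set of games with $\mathrm{CE}(G)=\{z\}$ and $z$ of type $k$.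
\item[(b)] For each $k\in\{1,2\}$ there is a nonempty open set of games with $\mathrm{CCE}(G)=\{z\}$ and $z$ of type $k$.
\item[(c)] There is a nonempty open set of games for which $\mathrm{CE}(G)$ is not a singleton.
\item[(d)] Genericity cannot be dropped: for $u\equiv0$ we have $\operatorname{conv}[\mathrm{NE}(G)]=\mathrm{CE}(G)=\mathrm{CCE}(G)=\Delta(A)$.
\item[(e)] The analogous claim for the pair $(\mathrm{CE},\mathrm{CCE})$ is false: if $|A_i|\le2$ for all $i$, then $\mathrm{CE}(G)=\mathrm{CCE}(G)$ for every game, although these sets are not singletons on a nonempty open set of games.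
\end{enumerate}
\end{theorem}

\section{Two games of size $2\times2$}\label{sec:example}

The mechanism of the proof is visible in two games with $A_1=A_2=\{1,2\}$. We write $d\in\mathbb{R}^A$ as $(d_{11},d_{12},d_{21},d_{22})$ and put $z=(\frac14,\frac14,\frac14,\frac14)$, which is a Nash equilibrium of both games. Since $z$ is fully mixed, \eqref{eq:product} shows that all four functionals $\ell^i_{s,s'}$ with $s\ne s'$ vanish at $z$. Near $z$ the constraints $\mu\ge0$ play no role, so near $z$ the polytope $\mathrm{CE}$ is the slice $\sum d=1$ of the cone
\[
\mathcal{K}=\{d\in\mathbb{R}^A:\ \ell^i_{s,s'}(d)\ge0\text{ for all }i\text{ and }s\ne s'\},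
\]
which contains the line $\mathbb{R}z$.

\begin{example}[Matching pennies]\label{ex:pennies}
Let $u_1=\mathbf{1}_{a_1=a_2}$ and $u_2=-u_1$. The four functionals are
\[
\ell^1_{1,2}=d_{11}-d_{12},\quad \ell^2_{2,1}=d_{12}-d_{22},\quad \ell^1_{2,1}=d_{22}-d_{21},\quad \ell^2_{1,2}=d_{21}-d_{11}.
\]
Their sum is zero. So on $\mathcal{K}$ each of them vanishes, $\mathcal{K}=\mathbb{R}z$, and $\mathrm{CE}=\{z\}$.
\end{example}

\begin{example}[Coordination]\label{ex:coord}
Let $u_1=u_2=\mathbf{1}_{a_1=a_2}$. If a player puts probability more than $\frac12$ on an action, the other must play that action, so $\mathrm{NE}=\{\delta_{11},\delta_{22},z\}$. The functionals are $d_{11}-d_{12}$, $d_{22}-d_{21}$, $d_{11}-d_{21}$ and $d_{22}-d_{12}$, so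
\[
\mathcal{K}=\{d:\ \min(d_{11},d_{22})\ge\max(d_{12},d_{21})\}.
\]
All four functionals are positive at $(1,0,0,1)$, so $\mathcal{K}$ has nonempty interior and dimension $4$. If $\mathrm{CE}$ were the triangle $\operatorname{conv}[\mathrm{NE}]$, then $\mathcal{K}$ would be generated by $z,-z,\delta_{11},\delta_{22}$ and have dimension at most $3$. The polytope can be found explicitly. If $\mu\in\mathrm{CE}$ and $\mu_{12}\ge\mu_{21}$, then
\[
\mu=\mu_{21}(1,1,1,1)+(\mu_{12}-\mu_{21})(1,1,0,1)+(\mu_{11}-\mu_{12})\delta_{11}+(\mu_{22}-\mu_{12})\delta_{22}
\]
with nonnegative coefficients, so this half of $\mathrm{CE}$ is the tetrahedron with base $\operatorname{conv}[\mathrm{NE}]$ and apex $(\frac13,\frac13,0,\frac13)$. Exchanging the players gives the other half, with apex $(\frac13,0,\frac13,\frac13)$; see Figure~\ref{fig:bipyramid}.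
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\coordinate (P) at (-3,0.6);
\coordinate (Q) at (3,0.6);
\coordinate (Z) at (0.6,-0.6);
\coordinate (T) at (0.4,1.4);
\coordinate (B) at (0.4,-1.8);
\fill[gray!25] (P)--(Q)--(Z)--cycle;
\draw[dashed] (P)--(Q);
\draw (P)--(Z)--(Q);
\draw (P)--(T)--(Q)--(B)--cycle;
\draw (T)--(Z)--(B);
\fill (P) circle (1.6pt) node[left] {$\delta_{11}$};
\fill (Q) circle (1.6pt) node[right] {$\delta_{22}$};
\fill (Z) circle (1.6pt) node[below right] {$z$};
\fill (T) circle (1.6pt) node[above] {$(\frac13,\frac13,0,\frac13)$};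
\fill (B) circle (1.6pt) node[below] {$(\frac13,0,\frac13,\frac13)$};
\end{tikzpicture}
\caption{The correlated equilibria of the $2\times2$ game $u_1=u_2=\mathbf{1}_{a_1=a_2}$ form a three-dimensional bipyramid. The shaded triangle is the convex hull of the three Nash equilibria $\delta_{11}$, $\delta_{22}$ and the uniform distribution $z$. The two apexes, written in the order $11,12,21,22$, are not product distributions.}
\label{fig:bipyramid}
\end{figure}

The general proof shows that a nondegenerate game with $\mathrm{CE}=\operatorname{conv}[\mathrm{NE}]$ and more than one equilibrium contains a copy of the contradiction in Example~\ref{ex:coord}. A count of equations excludes equilibria in which three or more players randomize (Section~\ref{sec:three}). An index theorem (Section~\ref{sec:index}) then produces an equilibrium $z$ whose support is a $k\times k$ block, $k\ge2$, such that the game restricted to the block has exactly three equilibria; these would have to generate $\mathcal{K}$, so $\dim\mathcal{K}\le3$ (Section~\ref{sec:proof}). On the other hand, $\mathcal{K}$ fails to have interior only if some nonnegative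 combination of the functionals vanishes, as in Example~\ref{ex:pennies}, and in a nondegenerate block this is incompatible with an equilibrium that is not fully mixed (Section~\ref{sec:cone}). So $\dim\mathcal{K}=k^2\ge4$.

\section{Nondegenerate games}\label{sec:nondeg}

A \emph{box} is a product $B=\prod_iB_i$ of nonempty sets $B_i\subseteq A_i$, and $G|_B$ is the game in which player $i$ may use only $B_i$. We regard $\mathbb{R}^B$ as the subspace of $\mathbb{R}^A$ of vectors vanishing off $B$. The support of a mixed profile is a box. Let $\Delta^\circ(F)$ be the set of distributions with support exactly $F$. For a box $S$ put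
\[
E_S=\prod_i\Bigl\{\xi_i\in\mathbb{R}^{S_i}:\ \sum_{s}\xi_i(s)=0\Bigr\},
\]
the space of directions tangent to $\prod_i\Delta^\circ(S_i)$, and fix $s_i^0\in S_i$ for each $i$. An \emph{indifference point} of $S$ is a solution $x\in\prod_i\Delta^\circ(S_i)$ of
\begin{equation}\label{eq:indiff}
u_i(s,x_{-i})-u_i(s_i^0,x_{-i})=0\qquad(i\in N,\ s\in S_i\setminus\{s_i^0\}),
\end{equation}
a system of $\sum_i(|S_i|-1)=\dim E_S$ equations. A Nash equilibrium of any restricted game $G|_B$ is an indifference point of its support. The differential of \eqref{eq:indiff} at $x$ is the linear map $\Lambda_x:E_S\to\prod_i\mathbb{R}^{S_i\setminus\{s_i^0\}}$ with components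
\begin{equation}\label{eq:differential}
(\Lambda_x\xi)_{i,s}=\sum_{j\ne i}\bigl[u_i(s,\xi_j,x_{-ij})-u_i(s_i^0,\xi_j,x_{-ij})\bigr],
\end{equation}
where $x_{-ij}$ is the profile of the players other than $i,j$. Changing the $s_i^0$ changes neither the solutions of \eqref{eq:indiff} nor the kernel of $\Lambda_x$.

\begin{definition}\label{def:nondeg}
The game $G$ is \emph{nondegenerate} if it satisfies the following conditions. In (G1) and (G2), $S$ is any box and $x$ is any indifference point of $S$. In (G3) and (G4), $i\ne j$ are any players, $c$ is any pure profile of the remaining players, and arguments are listed in the order $i,j,c$.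
\begin{enumerate}
\item[(G1)] The map $\Lambda_x$ is bijective.
\item[(G2)] $u_i(b,x_{-i})\neq u_i(s_i^0,x_{-i})$ for all $i$ and $b\in A_i\setminus S_i$.
\item[(G3)] If $C\subseteq A_i$ is nonempty, $D_1,\dots,D_q\subseteq A_j$ are nonempty and pairwise disjoint, and some $\sigma\in\Delta^\circ(C)$ makes $t\mapsto u_j(\sigma,t,c)$ constant on each $D_b$, then $\sum_b(|D_b|-1)\le|C|-1$.
\item[(G4)] If $P\subseteq A_i$ is nonempty, $s^*\in A_i\setminus P$, $Q\subseteq A_j$, and the vector $(u_i(s^*,t,c))_{t\in Q}$ lies in the affine hull of the vectors $(u_i(p,t,c))_{t\in Q}$, $p\in P$, then $|Q|\le|P|-1$.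
\end{enumerate}
\end{definition}

Conditions (G2)--(G4) say that certain systems with more equations than unknowns have no solution, and (G1) says that a system with equally many has only nonsingular solutions. They are imposed on all boxes because the proof passes to restricted games. Conditions (G3) and (G4) are used only in Proposition~\ref{prop:interior}.

\begin{proposition}\label{prop:generic}
The set of games that are not nondegenerate is Lebesgue-null and nowhere dense.
\end{proposition}

\begin{proof}
The definition consists of finitely many conditions, one for each choice of the finite data, so it suffices to treat the set $\mathcal{N}$ of $u$ violating one of them.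

\emph{Null implies nowhere dense.} A subset of a Euclidean space is \emph{semialgebraic} if it is a finite union of basic sets $\{f_1=\dots=f_p=0,\ g_1>0,\dots,g_q>0\}$ with polynomials $f_1,\dots,g_q$. The Tarski--Seidenberg theorem states that the image of a semialgebraic set under a coordinate projection is semialgebraic. Each $\mathcal{N}$ is such an image: for (G1) it is the projection of the set of $(u,x)$ with $x\in\prod_i\Delta^\circ(S_i)$, \eqref{eq:indiff} and $\det\Lambda_x=0$; for (G2), (G3), (G4) the projected variable is $x$, $\sigma$, and the vector of affine coefficients. Suppose $\mathcal{N}$ is null. A nonempty basic set defined without a nonzero polynomial $f$ is open, hence not null. So $\mathcal{N}$ lies in a finite union of zero sets of nonzero polynomials, which is closed and null, and $\mathcal{N}$ is nowhere dense. (Alternatively, a null semialgebraic set has dimension less than that of the ambient space, and so does its closure by \cite[Prop.~2.8.2]{BCR}.)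

\emph{Nullity.} We use the parametric form of Sard's theorem. Let $\Omega$ be an open subset of an affine space of dimension $e$, and let $F:\mathbb{R}^M\times\Omega\to\mathbb{R}^m$ be smooth with $\partial_uF$ surjective at every point. Then for almost every $u$, the derivative $\partial_xF(u,x)$ is surjective at every zero $x$ of $F(u,\cdot)$; in particular, if $e<m$, then for almost every $u$ there is no zero. (The zero set of $F$ is a manifold, and the $u$ with this property are the regular values of its projection to $\mathbb{R}^M$.)

For (G1) let $F$ be the left side of \eqref{eq:indiff}. Adding a constant $\theta$ to all payoffs $u_i(s,a_{-i})$, for one pair $(i,s)$ with $s\neq s_i^0$, adds $\theta$ to equation $(i,s)$ and leaves the others unchanged. So $\partial_uF$ is surjective, and since $e=m$, surjectivity of $\Lambda_x$ is bijectivity. For (G2) append the equation $u_i(b,x_{-i})-u_i(s_i^0,x_{-i})=0$; adding a constant to $u_i(b,\cdot)$ moves only this equation, and now $m=e+1$. For (G3) suppose $\sum_b(|D_b|-1)>|C|-1$, fix $t_b^0\in D_b$, and take the equations $u_j(\sigma,t,c)-u_j(\sigma,t_b^0,c)=0$ for $t\in D_b\setminus\{t_b^0\}$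 in the unknown $\sigma\in\Delta^\circ(C)$. Adding a constant to $u_j(\cdot,t,c)$ moves only the equation of $t$, because the $D_b$ are disjoint, and $m>e=|C|-1$. For (G4) suppose $|Q|\ge|P|$. The affine hull has dimension at most $|P|-1<|Q|$, so it is null in $\mathbb{R}^Q$, and it does not depend on the coordinates $u_i(s^*,t,c)$, $t\in Q$. Fubini's theorem applies.
\end{proof}

\emph{From here through Section~\ref{sec:proof}, $G$ is nondegenerate.} The next lemma collects what (G1) and (G2) say about a single equilibrium.

\begin{lemma}\label{lem:basic}
Let $B$ be a box and let $x\in\mathrm{NE}(G|_B)$ have support $S$.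
\begin{enumerate}
\item[(i)] \emph{(Strictness.)} If $s\in S_i$ and $b\in B_i\setminus S_i$, then $u_i(s,x_{-i})>u_i(b,x_{-i})$; hence $\ell^i_{s,b}(x)>0$ and $\bar\ell^{\,i}_b(x)>0$.
\item[(ii)] \emph{(Balance.)} $|S_i|-1\le\sum_{j\ne i}(|S_j|-1)$ for every $i$. In particular, if at most two players randomize in $x$, then $x$ has type $k$ for some $k\geq 1$.
\item[(iii)] \emph{(Rigidity.)} Suppose $S=S_1\times S_2\times\{c\}$. If $v\in\mathbb{R}^{S_2}$ and $u_1(s,v,c)$ is the same for all $s\in S_1$, then $v\in\mathbb{R}x_2$; the same holds with the players exchanged. Consequently $x$ is the only indifference point of $S$, and every $d\in\mathbb{R}^S$ with $\ell^1_{s,s'}(d)=0$ for all $s,s'\in S_1$ and $\ell^2_{t,t'}(d)=0$ for all $t,t'\in S_2$ is a multiple of $x$.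
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The equilibrium property gives $\ge$, (G2) excludes equality, and \eqref{eq:product} gives the rest.

(ii) By \eqref{eq:differential}, the components of $\Lambda_x\xi$ belonging to player $i$ depend only on $(\xi_j)_{j\ne i}$, which ranges over a space of dimension $\sum_{j\ne i}(|S_j|-1)$, and by (G1) they take every value in $\mathbb{R}^{|S_i|-1}$. If only player $i$ randomized, the inequality would read $|S_i|-1\le0$; if exactly two do, the two inequalities give equal support sizes.

(iii) Put $\xi_2=v-(\sum_tv(t))x_2$, and $\xi_j=0$ for $j\ne2$. Then $\xi\in E_S$, and $u_1(s,\xi_2,c)$ is the same for all $s\in S_1$, so the components of $\Lambda_x\xi$ for player 1 vanish. Those for player 2 vanish because $\xi_j=0$ for $j\neq 2$, and the other players have none. By (G1), $\xi=0$. If $x'$ is another indifference point of $S$, then $x_2'\in\mathbb{R}x_2$ and $x_1'\in\mathbb{R}x_1$, so $x'=x$. Finally, for $d\in\mathbb{R}^S$,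
\begin{equation}\label{eq:row}
\ell^1_{s,s'}(d)=u_1(s,d(s,\cdot),c)-u_1(s',d(s,\cdot),c),
\end{equation}
so under the hypothesis each row $d(s,\cdot)$ makes player 1 indifferent over $S_1$ and equals $\rho_sx_2$; likewise each column $d(\cdot,t)$ equals $\gamma_tx_1$. Then $\rho_s/x_1(s)=\gamma_t/x_2(t)$ for all $s,t$, so these ratios have a common value $\lambda$, and $d=\lambda x$.
\end{proof}

Strictness has a consequence that is used three times: near an equilibrium $z$, and within its support, only the constraints internal to the support matter.

\begin{lemma}\label{lem:directions}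
Let $z\in\mathrm{NE}(G)$ have support $S$, and let $d\in\mathbb{R}^S$ satisfy $\sum_ad(a)=0$.
\begin{enumerate}
\item[(i)] If $\ell^i_{s,s'}(d)\ge0$ for all $i$ and $s,s'\in S_i$, then $z+\varepsilon d\in\mathrm{CE}(G)$ for all small $\varepsilon>0$.
\item[(ii)] If $\bar\ell^{\,i}_{s'}(d)\ge0$ for all $i$ and $s'\in S_i$, then $z+\varepsilon d\in\mathrm{CCE}(G)$ for all small $\varepsilon>0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $z>0$ on $S$, we have $z+\varepsilon d\in\Delta(S)$ for small $\varepsilon$. In (i), a functional $\ell^i_{s,s'}$ with $s,s'\in S_i$ vanishes at $z$ by \eqref{eq:product} and is nonnegative at $d$; one with $s\in S_i$, $s'\notin S_i$ is positive at $z$ by strictness, hence at $z+\varepsilon d$; one with $s\notin S_i$ vanishes on $\mathbb{R}^S$. In (ii), $\bar\ell^{\,i}_{s'}$ vanishes at $z$ if $s'\in S_i$ and is positive at $z$ if $s'\notin S_i$.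
\end{proof}

\section{The index of an equilibrium}\label{sec:index}

We need a way to bound the number of equilibria of a restricted game. The tool is a sign attached to each equilibrium, such that the signs add up to $1$ in every restricted game and the sign does not change when unused actions are deleted.

Let $B$ be a box and $\mathcal{V}=\prod_i\mathbb{R}^{B_i}$ with the Euclidean inner product. Define the polynomial map $v:\mathcal{V}\to\mathcal{V}$ by $v_i(x)(b)=u_i(b,x_{-i})$, so that
\begin{equation}\label{eq:Dv}
(Dv(x)\xi)_i(b)=\sum_{j\ne i}u_i(b,\xi_j,x_{-ij}).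
\end{equation}
For $x\in\mathrm{NE}(G|_B)$ with support $S$, let $P_S$ be the orthogonal projection of $\mathcal{V}$ onto $E_S$: it deletes the coordinates outside $S_i$ and subtracts from those in $S_i$ their mean. Define
\[
\operatorname{ind}(x)=\operatorname{sign}\det\bigl(-P_S\,Dv(x)|_{E_S}\bigr),
\]
where the determinant on the zero space is $1$, so that pure equilibria have index $1$.

In Example~\ref{ex:coord}, $v_1(x)=x_2$ and $v_2(x)=x_1$. Writing $\xi_1=(p,-p)$ and $\xi_2=(q,-q)$, the map $-P_SDv(z)$ sends $(p,q)$ to $(-q,-p)$ and has determinant $-1$; the three indices are $1,1,-1$. In Example~\ref{ex:pennies}, $v_2(x)=-x_1$, the map is $(p,q)\mapsto(-q,p)$, and $\operatorname{ind}(z)=1$.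

\begin{proposition}\label{prop:index}
For every box $B$ and every $x\in\mathrm{NE}(G|_B)$ with support $S$, the index $\operatorname{ind}(x)$ lies in $\{1,-1\}$ and depends only on $x$ and $G|_S$, not on $B$. The set $\mathrm{NE}(G|_B)$ is finite, and $\sum_{x\in\mathrm{NE}(G|_B)}\operatorname{ind}(x)=1$.
\end{proposition}

\begin{proof}
For $\xi\in E_S$ the vector $P_SDv(x)\xi$ involves only the entries \eqref{eq:Dv} with $b\in S_i$, and these involve only payoffs on $S$. Moreover $P_SDv(x)\xi=0$ if and only if each $(Dv(x)\xi)_i$ is constant on $S_i$, which by \eqref{eq:differential} means $\Lambda_x\xi=0$. So the determinant is nonzero by (G1).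

For the sum we use the Brouwer degree $\deg\psi$ of a continuous map $\psi$ from a closed ball of $\mathcal{V}$ to $\mathcal{V}$ without zeros on the boundary. It is invariant under homotopies without zeros on the boundary; it is $1$ for the identity on a ball centered at $0$; and if $\psi$ has finitely many zeros and is $C^1$ near each with invertible derivative, then $\deg\psi$ is the sum of the signs of $\det D\psi$ at the zeros.

Equilibria lie on faces of $Y=\prod_i\Delta(B_i)$ of different dimensions, so we encode them as zeros of a map on all of $\mathcal{V}$. Let $\Pi:\mathcal{V}\to Y$ be the nearest-point projection; it is continuous, and for $x\in Y$ we have $\Pi(y)=x$ if and only if $\langle y-x,x'-x\rangle\le0$ for all $x'\in Y$. A profile $x\in Y$ is an equilibrium of $G|_B$ if and only if $\langle v(x),x'-x\rangle\le0$ for all $x'\in Y$, that is, if and only if $\Pi(x+v(x))=x$. Hence, with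
\[
\psi(y)=y-\Pi(y)-v(\Pi(y)),
\]
the map $y\mapsto\Pi(y)$ is a bijection from the zeros of $\psi$ to $\mathrm{NE}(G|_B)$, with inverse $x\mapsto x+v(x)$. The map $\Pi+v\circ\Pi$ is bounded, in norm by $\rho$ say. On the ball of radius $\rho+1$ about $0$, the homotopy $y-\theta\,(\Pi(y)+v(\Pi(y)))$, $0\le\theta\le1$, has no zero on the boundary, so $\deg\psi=1$, and all zeros of $\psi$ lie inside this ball.

Let $y^*=x+v(x)$ be a zero, with $S=\operatorname{supp}x$. For $y\in\mathcal{V}$ put $\tau_i(y)=(\sum_{b\in S_i}y_i(b)-1)/|S_i|$, and let $\hat y_i(b)$ be $y_i(b)-\tau_i(y)$ for $b\in S_i$ and $0$ otherwise; its entries sum to $1$. If $y_i(b)\ge\tau_i(y)$ on $S_i$ and $y_i(b)\le\tau_i(y)$ off $S_i$ for all $i$, then $\Pi(y)=\hat y$, because $\hat y\in Y$ and for $x'\in Y$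
\[
\langle y_i-\hat y_i,\,x_i'-\hat y_i\rangle=\tau_i\sum_{b\in S_i}\bigl(x_i'(b)-\hat y_i(b)\bigr)+\sum_{b\notin S_i}y_i(b)x'_i(b)\le\tau_i\Bigl(\sum_bx_i'(b)-1\Bigr)=0 .
\]
At $y^*$ we have $\tau_i=u_i(x)$, so $y^*_i(b)-\tau_i=x_i(b)>0$ on $S_i$, and $y_i^*(b)=u_i(b,x_{-i})<\tau_i$ off $S_i$ by strictness. The inequalities are strict, so $\Pi(y)=\hat y$ near $y^*$. There $\Pi$ is affine with linear part $P_S$, and $D\psi(y^*)=I-P_S-Dv(x)P_S$. This map is the identity on $E_S^\perp$ and equals $-Dv(x)$ on $E_S$. Its matrix for $\mathcal{V}=E_S\oplus E_S^\perp$ is block triangular, with determinant $\det(-P_SDv(x)|_{E_S})\neq0$. By the inverse function theorem the zeros are isolated; they form a compact set, so they are finitely many, and their signs sum to $\deg\psi=1$.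
\end{proof}

\begin{corollary}\label{cor:index}
If $x\in\mathrm{NE}(G|_B)$ has support $S$ and $\mathrm{CE}(G|_S)=\{x\}$, then $\operatorname{ind}(x)=1$.
\end{corollary}

\begin{proof}
We have $\mathrm{NE}(G|_S)=\{x\}$, so the index computed in $G|_S$ is $1$, and it does not depend on the box.
\end{proof}

\section{Equilibria with three or more randomizing players}\label{sec:three}

Consider a $2\times2\times2$ game with a fully mixed equilibrium $z$. The six functionals $\ell^i_{s,s'}$ vanish at $z$, and six linear equations in eight unknowns have a solution space of dimension at least $2$. So $z$ can be moved in both directions along a line with all six constraints kept tight, and the endpoints of the resulting segment are candidates for vertices of $\mathrm{CE}$ that are not Nash equilibria. This section makes the observation general. For a box $S$ let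
\[
L_S=\{d\in\mathbb{R}^S:\ \ell^i_{s,s'}(d)=0\text{ for all }i\text{ and }s,s'\in S_i\}.
\]

\begin{lemma}\label{lem:LS}
Suppose $\mathrm{CE}(G)=\operatorname{conv}[\mathrm{NE}(G)]$. If $z\in\mathrm{NE}(G)$ has support $S$, then $L_S=\mathbb{R}z$.
\end{lemma}

\begin{proof}
By \eqref{eq:product}, $z\in L_S$. Suppose $\dim L_S\ge2$. Subtracting a multiple of $z$ from a vector in $L_S\setminus\mathbb{R}z$ gives $d\in L_S$ with $d\ne0$ and $\sum d=0$. Let $\Phi=\mathrm{CE}(G)\cap L_S$. It is obtained from $\mathrm{CE}(G)$ by turning some of the defining inequalities into equations, so it is a face, and it contains $z$. Let $y$ be an extreme point of $\Phi$. It is an extreme point of $\mathrm{CE}(G)$, which by hypothesis is the convex hull of the finite set $\mathrm{NE}(G)$; so $y\in\mathrm{NE}(G)$, with support inside $S$. If some $s'\in S_i$ were outside the support of $y_i$, then for $s$ in the support of $y_i$ strictness would give $\ell^i_{s,s'}(y)>0$, contrary to $y\in L_S$. So $y$ has support $S$. Lemma~\ref{lem:directions}(i), applied to $y$ and to $\pm d$, gives $y\pm\varepsilon d\in\mathrm{CE}(G)\cap L_S=\Phi$, so $y$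 is not extreme in $\Phi$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:type}
Suppose $\mathrm{CE}(G)=\operatorname{conv}[\mathrm{NE}(G)]$. Then every Nash equilibrium of $G$ has type $k$ for some $1\le k\le\kappa$.
\end{proposition}

\begin{proof}
By balance it suffices to exclude $r\ge3$ randomizing players; the bound $k\le\kappa$ holds because two players have at least $k$ actions. Let $z$ have support $S$ and $r\ge3$ randomizing players, with support sizes $1+e_1,\dots,1+e_r$ and $1\le e_1\le\dots\le e_r$. The space $L_S$ is defined by $\sum_i(1+e_i)e_i$ equations, one for each ordered pair $s\ne s'$, in $\prod_i(1+e_i)$ unknowns. Let $\pi_2$ and $\pi_3$ be the second and third elementary symmetric polynomials in $e_1,\dots,e_r$. Expanding the product,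
\[
\dim L_S\ \ge\ \prod_i(1+e_i)-\sum_ie_i-\sum_ie_i^2\ \ge\ 1+\pi_2+\pi_3-\sum_ie_i^2 .
\]
We show $\pi_2+\pi_3>\sum_ie_i^2$; as both sides are integers, $\dim L_S\ge2$, contrary to Lemma~\ref{lem:LS}. The only square that could be too large is $e_r^2$, and balance controls it: $e_r\le\sum_{j<r}e_j$. Thus
\[
e_r^2\le\sum_{j<r}e_je_r,\qquad e_i^2\le e_ie_{i+1}\ \ (1\le i\le r-2),\qquad e_{r-1}^2\le e_{r-2}e_{r-1}e_r,
\]
the last because $e_{r-1}\le e_r\le e_{r-2}e_r$. The right sides are distinct monomials of $\pi_2+\pi_3$, so $\pi_2+\pi_3\ge\sum_ie_i^2$. If $r\ge4$, then $\pi_3$ has further positive monomials and the inequality is strict. If $r=3$, equality in all three bounds would give $e_3=e_1+e_2$, $e_1=e_2$ and $e_2=e_1e_3$, hence both $e_3=1$ and $e_3=2e_1\ge2$.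
\end{proof}

\begin{remark}\label{rem:vertex}
For two randomizing players this argument gives nothing. By rigidity, $L_S=\mathbb{R}z$ in every nondegenerate game when at most two players randomize in $z$. The face $\mathrm{CE}(G)\cap L_S$ is then $\{z\}$, so $z$ is a vertex of $\mathrm{CE}(G)$. To find the missing vertices one must study the inequalities at $z$ and not only the equations.
\end{remark}

\section{The cone of a square block}\label{sec:cone}

Throughout this section $S=S_1\times S_2\times\{c\}$ is a box with $|S_1|=|S_2|=k\ge2$, where $1,2$ denote any two players. We regard $H=G|_S$ as a two-player game and suppress $c$. The \emph{block functionals} are the restrictions to $\mathbb{R}^S$ of $\ell^1_{s,s'}$ for $s\ne s'$ in $S_1$ and of $\ell^2_{t,t'}$ for $t\ne t'$ in $S_2$, and $\mathcal{K}\subseteq\mathbb{R}^S$ is the convex cone on which all of them are nonnegative. Thus $\mathrm{CE}(H)=\mathcal{K}\cap\Delta(S)$. By balance, the two supports in any equilibrium of $H$ have the same size. We prove two facts about $\mathcal{K}$; neither uses the hypothesis $\mathrm{CE}(G)=\operatorname{conv}[\mathrm{NE}(G)]$.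

\subsection{Equilibria of the block are extreme modulo $z$}

\begin{lemma}\label{lem:extreme}
Let $z\in\mathrm{NE}(H)$ be fully mixed and let $y\in\mathrm{NE}(H)$, $y\ne z$. Let $M_y$ be the space of $d\in\mathbb{R}^S$ such that $\ell(d)=0$ for every block functional $\ell$ with $\ell(y)=0$. Then $M_y=\operatorname{span}(z,y)$, and $y$ is the only equilibrium of $H$ in $M_y$ other than $z$.
\end{lemma}

\begin{proof}
Let $y$ have support $S_1'\times S_2'$. By rigidity $z$ is the only fully mixed equilibrium of $H$, so $|S_1'|=|S_2'|<k$, and $R_1=S_1\setminus S_1'$ and $R_2=S_2\setminus S_2'$ are nonempty. All block functionals vanish at $z$, so $\operatorname{span}(z,y)\subseteq M_y$.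

Let $d\in M_y$. For $s\in R_1$ the row $y(s,\cdot)$ is zero, so $\ell^1_{s,s'}(y)=0$ and hence $\ell^1_{s,s'}(d)=0$ for all $s'\in S_1$, $s'\neq s$. By \eqref{eq:row} and rigidity of $z$, $d(s,\cdot)=\rho_sz_2$. In the same way $d(\cdot,t)=\gamma_tz_1$ for $t\in R_2$. Comparing the two formulas at $(s,t)\in R_1\times R_2$ gives $\rho_s/z_1(s)=\gamma_t/z_2(t)$, so these ratios have a common value $\lambda$, and $d=\lambda z$ outside $S_1'\times S_2'$. The vector $d-\lambda z$ is supported on $S_1'\times S_2'$. The functionals $\ell^1_{s,s'}$ with $s,s'\in S_1'$ and $\ell^2_{t,t'}$ with $t,t'\in S_2'$ vanish at $y$, hence at $d$, and also at $z$. By rigidity of $y$, $d-\lambda z\in\mathbb{R}y$.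

Let $w=\lambda z+\nu y$ be an equilibrium of $H$. Outside $S_1'\times S_2'$ we have $w=\lambda z$, so $\lambda\ge0$. If $\lambda>0$, the support of $w$ contains $R_1\times S_2$ and $S_1\times R_2$; being a box, it is $S_1\times S_2$, and $w=z$. If $\lambda=0$, then $w=\nu y$ with both probability distributions, so $w=y$.
\end{proof}

\subsection{Rates and harmonic functions}

The second fact concerns the dimension of $\mathcal{K}$. A cone defined by finitely many linear inequalities can lack interior only if a nontrivial nonnegative combination of them vanishes. Here the inequalities are indexed by ordered pairs of actions, so the coefficients are naturally the transition rates of a continuous-time Markov chain on $S_1$ and of one on $S_2$. We recall the few facts that we need, with proofs.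

Let $F$ be a finite set with \emph{rates} $\alpha(s,s')\ge0$ for $s\ne s'$ in $F$. For $f\in\mathbb{R}^F$ put $(\mathcal{L}_\alpha f)(s)=\sum_{s'\neq s}\alpha(s,s')[f(s')-f(s)]$, and call $f$ \emph{harmonic} if $\mathcal{L}_\alpha f=0$. A set $C\subseteq F$ is \emph{closed} if $\alpha(s,s')=0$ whenever $s\in C$ and $s'\notin C$. A \emph{recurrent class} is a minimal nonempty closed set, and an \emph{absorbing state} is a state $s$ with $\{s\}$ closed.

\begin{lemma}\label{lem:markov}
\begin{enumerate}
\item[(i)] Recurrent classes are pairwise disjoint, and every nonempty closed set contains one.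
\item[(ii)] A harmonic function is constant on each recurrent class, and attains both its maximum and its minimum over $F$ on recurrent classes. In particular it is constant if there is only one class.
\item[(iii)] For each recurrent class $C$ there is $\sigma\in\Delta^\circ(C)$ with $\sum_s\sigma(s)(\mathcal{L}_\alpha f)(s)=0$ for all $f\in\mathbb{R}^F$.
\item[(iv)] Suppose all recurrent classes are singletons, let $P$ be the set of absorbing states, and let $s^*\in F$. There is $h\in\mathbb{R}^P$ with $\sum_ph(p)=1$ and $f(s^*)=\sum_ph(p)f(p)$ for every harmonic $f$.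
\end{enumerate}
\end{lemma}

\begin{proof}
(i) An intersection of closed sets is closed, and $F$ is finite.

(ii) Let $C$ be closed and nonempty, and let $s$ maximize $f$ over $C$. All terms of $(\mathcal{L}_\alpha f)(s)=0$ are nonpositive, so $f(s')=f(s)$ whenever $\alpha(s,s')>0$, and such $s'$ lie in $C$. Thus the set of maximizers of $f$ over $C$ is closed. If $C$ is a class, it is all of $C$; if $C=F$, it contains a class. Apply this also to $-f$.

(iii) For small $\eta>0$ the matrix of $I+\eta\mathcal{L}_\alpha$ on $\mathbb{R}^C$ is stochastic, so by Brouwer's fixed point theorem it has an invariant row vector $\sigma\in\Delta(C)$. This $\sigma$ satisfies the identity, since on $C$ the function $\mathcal{L}_\alpha f$ depends only on $f|_C$. If $\sigma(s)>0$ and $\alpha(s,s')>0$, invariance gives $\sigma(s')\ge\eta\,\sigma(s)\alpha(s,s')>0$. So the support of $\sigma$ is closed, hence equal to $C$.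

(iv) By (ii), a harmonic function vanishing on $P$ is zero. So $f(s^*)$ is a linear function of $f|_P$ on harmonic $f$, and it extends to a linear functional $h$ on $\mathbb{R}^P$. The constant $f=1$ gives $\sum_ph(p)=1$. (One may take for $h$ the absorption probabilities from $s^*$.)
\end{proof}

\subsection{Full dimension}

\begin{proposition}\label{prop:interior}
If $H$ has a Nash equilibrium $w$ that is not fully mixed, then $\mathcal{K}$ has nonempty interior in $\mathbb{R}^S$; in particular its linear span has dimension $k^2$.
\end{proposition}

\begin{proof}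
Let $\mathcal{Z}$ be the set of block functionals, indexed by their pairs of actions, that vanish identically on $\mathcal{K}$. It suffices to prove $\mathcal{Z}=\emptyset$: then for each block functional there is a point of $\mathcal{K}$ where it is positive, and at the sum of these points all are positive.

\emph{The dual relation.} Farkas' lemma states that a linear functional that is nonnegative on $\{\varphi_1\ge0,\dots,\varphi_m\ge0\}$ is a nonnegative combination of $\varphi_1,\dots,\varphi_m$. For $\ell\in\mathcal{Z}$ apply it to $-\ell$; this gives a vanishing nonnegative combination of block functionals in which $\ell$ has coefficient at least $1$. Adding these relations over $\ell\in\mathcal{Z}$ yields rates $\alpha$ on $S_1$ and $\beta$ on $S_2$ with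
\[
\sum_{s\ne s'}\alpha(s,s')\,\ell^1_{s,s'}+\sum_{t\ne t'}\beta(t,t')\,\ell^2_{t,t'}=0 ,
\]
positive on $\mathcal{Z}$. They are zero off $\mathcal{Z}$, because at a point of $\mathcal{K}$ every term is nonnegative and so must vanish. We must show $\alpha=0$ and $\beta=0$. The coefficient of $d(s,t)$ in the relation is the sum of $\sum_{s'}\alpha(s,s')[u_1(s,t)-u_1(s',t)]$ and $\sum_{t'}\beta(t,t')[u_2(s,t)-u_2(s,t')]$, so
\begin{equation}\label{eq:dual}
\bigl(\mathcal{L}_\alpha u_1(\cdot,t)\bigr)(s)+\bigl(\mathcal{L}_\beta u_2(s,\cdot)\bigr)(t)=0\qquad\text{for all }(s,t)\in S_1\times S_2 .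
\end{equation}

\emph{Sizes of the recurrent classes.} Identity \eqref{eq:dual} couples the payoffs of the two players; averaging against an invariant distribution uncouples them. Let $C_1,\dots,C_p$ be the recurrent classes of $\alpha$ and $D_1,\dots,D_q$ those of $\beta$, with distributions $\sigma_a\in\Delta^\circ(C_a)$ and $\tau_b\in\Delta^\circ(D_b)$ from Lemma~\ref{lem:markov}(iii). Averaging \eqref{eq:dual} over $s$ with weights $\sigma_a$ removes the first term, so $u_2(\sigma_a,\cdot)$ is $\beta$-harmonic on $S_2$. Averaging over $t$ with weights $\tau_b$ shows that $u_1(\cdot,\tau_b)$ is $\alpha$-harmonic on $S_1$. Harmonic functions are constant on classes, and each such constancy is a list of indifference equations that (G3) limits. With $X=\sum_a(|C_a|-1)$ and $Y=\sum_b(|D_b|-1)$, condition (G3) gives $Y\le|C_a|-1$ and $X\le|D_b|-1$, so for all $a,b$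
\[
Y\le|C_a|-1\le X\le|D_b|-1\le Y .
\]
Hence $X=Y=|C_a|-1=|D_b|-1$ for all $a,b$, and summing over classes, $X=pX$ and $Y=qY$.

\emph{Case $X=Y>0$.} Then $p=q=1$. By Lemma~\ref{lem:markov}(ii), $u_2(\sigma_1,\cdot)$ is constant on all of $S_2$. Condition (G3) with the single set $S_2$ gives $k-1\le|C_1|-1$, so $C_1=S_1$, and $S_1$ has no proper nonempty closed subset. Let $S_w$ be the support of $w_1$; it is a proper subset of $S_1$, because the two supports of $w$ have the same size. For $s\in S_w$ and $s'\in S_1\setminus S_w$ strictness gives $\ell^1_{s,s'}(w)>0$, and $w\in\mathcal{K}$, so $\ell^1_{s,s'}\notin\mathcal{Z}$ and $\alpha(s,s')=0$. Thus $S_w$ is closed, a contradiction.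

\emph{Case $X=Y=0$.} All classes are singletons. Let $P\subseteq S_1$ and $Q\subseteq S_2$ be the sets of absorbing states; both are nonempty. Suppose $s^*\in S_1\setminus P$ and take $h$ from Lemma~\ref{lem:markov}(iv). For each $t\in Q$ the function $u_1(\cdot,t)$ is $\alpha$-harmonic, so $u_1(s^*,t)=\sum_{p\in P}h(p)u_1(p,t)$ with the same $h$ for all $t\in Q$. By (G4), $|Q|\le|P|-1$. Exchanging the players, $Q\ne S_2$ implies $|P|\le|Q|-1$. Now if $P\ne S_1$, then $|Q|\le|P|-1<k=|S_2|$, so $Q\ne S_2$ and $|P|\le|Q|-1$, which is absurd; the same argument starting from $Q\neq S_2$ uses $|S_1|=k$. So $P=S_1$ and $Q=S_2$: every state is absorbing, that is, $\alpha=0$ and $\beta=0$.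
\end{proof}

The equilibrium $w$ is used only in the first case, and it is needed there. In Example~\ref{ex:pennies} the dual relation has all four rates equal to $1$, each chain has one recurrent class with two states, and $\mathcal{K}$ is a line. Example~\ref{ex:coord} is the second case.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

The first sentence of the theorem is Proposition~\ref{prop:generic}. Let $G$ be nondegenerate.

\subsection*{Part (b)}
Assume $\mathrm{CE}(G)=\operatorname{conv}[\mathrm{NE}(G)]$. The type of an equilibrium is given by Proposition~\ref{prop:type}, so it remains to show that $\mathrm{CE}(G)$ is a singleton. Suppose it is not.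

\emph{Choice of the block.} We want an equilibrium $z$ whose block has a cone larger than $\mathbb{R}z$ and yet few equilibria. The index formula bounds the number of equilibria if all but one have index $1$, and by Corollary~\ref{cor:index} this is so when their supports carry a unique correlated equilibrium. This suggests a minimal choice. Call $x\in\mathrm{NE}(G)$ \emph{loose} if $\mathrm{CE}(G|_{\operatorname{supp}x})\ne\{x\}$. The finite set $\mathrm{NE}(G)$ has at least two elements and its indices $\pm1$ sum to $1$, so some equilibrium has index $-1$, and it is loose by Corollary~\ref{cor:index}. Choose a loose $z$ whose support $S$ has the fewest elements. A pure equilibrium is not loose, so by Proposition~\ref{prop:type}, after renumbering the players, $S=S_1\times S_2\times\{c\}$ with $|S_1|=|S_2|=k\ge2$. Let $H=G|_S$ and $\mathcal{K}$ be as in Section~\ref{sec:cone}. All block functionals vanish at $z$, so $\pm z\in\mathcal{K}$. Let $W$ be the set of $w\in\mathrm{NE}(G)$ with $w\ne z$ and support contained in $S$. Then $W\subseteq\mathrm{NE}(H)\subseteq\mathcal{K}$.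

\emph{The cone $\mathcal{K}$ is generated by $z$, $-z$ and $W$.} Let $d\in\mathcal{K}$ and $d'=d-(\sum d)z$. Then $d'\in\mathcal{K}$ and $\sum d'=0$, so $z+\varepsilon d'\in\mathrm{CE}(G)$ for small $\varepsilon>0$ by Lemma~\ref{lem:directions}(i); the players other than $1,2$ have a single action in $S$ and impose no condition on $d'$. By hypothesis $z+\varepsilon d'$ is a convex combination of Nash equilibria of $G$. Those with positive weight are supported in $S$, so they belong to $\{z\}\cup W$. Hence
\begin{equation}\label{eq:generated}
d=\gamma z+\sum_{w\in W}\lambda_ww\qquad\text{for some }\gamma\in\mathbb{R}\text{ and }\lambda_w\ge0 .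
\end{equation}
Since $z$ is loose, $\mathcal{K}$ contains a distribution other than $z$, so $\mathcal{K}\not\subseteq\mathbb{R}z$ and $W\ne\emptyset$.

\emph{$\mathrm{NE}(H)=\{z\}\cup W$.} The index formula for $H$ counts all equilibria of $H$, and an equilibrium of $H$ could fail to be one of $G$, since some player might gain by leaving the block. Lemma~\ref{lem:extreme} shows that under the hypothesis this does not happen. Let $y\in\mathrm{NE}(H)$, $y\ne z$, and write $d=y$ in the form \eqref{eq:generated}. Some $w\in W$ has $\lambda_{w}>0$, since $y\notin\mathbb{R}z$. If $\ell$ is a block functional with $\ell(y)=0$, then $0=\sum_{w'\in W}\lambda_{w'}\ell(w')$ with nonnegative terms, so $\ell(w)=0$. Thus $w\in M_y$, and $w=y$ by Lemma~\ref{lem:extreme}. So $y\in W$.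

\emph{$|W|=2$.} By rigidity, each $w\in W$ has support strictly smaller than $S$. By the minimality of $S$ it is not loose, so $\operatorname{ind}(w)=1$. Proposition~\ref{prop:index} for $H$ gives $|W|+\operatorname{ind}(z)=1$, so $|W|\in\{0,2\}$, and $W\neq\emptyset$.

\emph{The contradiction.} By \eqref{eq:generated}, $\mathcal{K}$ lies in the span of $z$ and the two elements of $W$, which has dimension at most $3$. But any $w\in W$ is an equilibrium of $H$ that is not fully mixed, so by Proposition~\ref{prop:interior} the span of $\mathcal{K}$ has dimension $k^2\ge4$. This proves (b).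

\subsection*{Part (a)}
If $\operatorname{conv}[\mathrm{NE}(G)]=X$, the inclusions $\operatorname{conv}[\mathrm{NE}(G)]\subseteq\mathrm{CE}(G)\subseteq X$ are equalities, and $X=\mathrm{CE}(G)$ is a singleton by (b). Conversely, if $X$ is a singleton, it equals its nonempty subset $\operatorname{conv}[\mathrm{NE}(G)]$.

\subsection*{Part (c)}
By (a), $\mathrm{CCE}(G)=\{z\}$, so $\mathrm{CE}(G)=\{z\}=\operatorname{conv}[\mathrm{NE}(G)]$ and $z$ has type $k$ by (b). The coarse constraints are fewer, one per action instead of one per ordered pair, so they cannot pin down a large support. Suppose $k\ge3$ and let $S=S_1\times S_2\times\{c\}$ be the support of $z$. The conditions $\sum d=0$ and $\bar\ell^{\,i}_{s'}(d)=0$ for $i\in\{1,2\}$, $s'\in S_i$ are $2k+1$ linear equations for $d\in\mathbb{R}^S$, and $k^2\geq 3k>2k+1$. So there is a solution $d\ne0$. For the other players $l$, the functional $\bar\ell^{\,l}_{c_l}$ vanishes on $\mathbb{R}^S$. By Lemma~\ref{lem:directions}(ii), $z+\varepsilon d\in\mathrm{CCE}(G)$, contradicting uniqueness. Hence $k\le2$. \qed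

\section{Proof of Theorem~\ref{thm:sharp}}\label{sec:sharp}

In this section games are arbitrary. Number the players so that $|A_1|,|A_2|\ge\kappa$, label $\kappa$ actions of each of them $1,\dots,\kappa$, give their remaining actions labels that are all distinct, and fix a profile $c$ of the other players. In every example with $k\geq 2$, a player $l\ge3$ has payoff $u_l=\mathbf{1}_{a_l=c_l}$.

For (a) and (b) we need unique equilibria that survive perturbation of the payoffs. Uniqueness at one game is a statement about a polytope; what persists is the corresponding statement about the cone of directions.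

\begin{lemma}\label{lem:persist}
Let $S$ be a box and $u^0$ a game. For a game $u$ let $\Psi(u)$ be the family of functionals $\ell^i_{s,s'}$ with $i\in N$, $s\in A_i$, $s'\in S_i$. Suppose that
\begin{enumerate}
\item[(i)] every $u$ near $u^0$ has an indifference point $x(u)$ of $S$, and
\item[(ii)] the only $d\in\mathbb{R}^A$ with $\sum d=0$, $d\ge0$ off $S$, and $\varphi(d)\ge0$ for all $\varphi\in\Psi(u^0)$ is $d=0$.
\end{enumerate}
Then $\mathrm{CE}(u)=\{x(u)\}$ for all $u$ near $u^0$. The same holds for $\mathrm{CCE}$, with $\Psi(u)$ the family of $\bar\ell^{\,i}_{s'}$, $i\in N$, $s'\in S_i$.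
\end{lemma}

\begin{proof}
By \eqref{eq:product}, every functional in $\Psi(u)$ vanishes at $x(u)$: either $x_i(s)=0$, or the payoff difference is zero by indifference. If the conclusion fails, there are games $u^m\to u^0$ and, since the equilibrium sets are nonempty, equilibria $\mu^m\ne x(u^m)$ of $u^m$. The unit vectors $d^m=(\mu^m-x(u^m))/\|\mu^m-x(u^m)\|$ have zero sum, are nonnegative off $S$, and satisfy $\varphi(d^m)\ge0$ for $\varphi\in\Psi(u^m)$. The functionals depend continuously on $u$, so a limit point $d$ of $d^m$ is a unit vector satisfying the conditions in (ii), a contradiction.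
\end{proof}

In both applications $S=[k]\times[k]\times\{c\}$ with $[k]=\{1,\dots,k\}$, and on $S$ the payoff $u_i^0$ of player $i\in\{1,2\}$ is $\gamma_i\mathbf{1}_{a_1=a_2}$ plus a constant, with $\gamma_i\neq0$. Then (i) holds. Indeed, the conditions on $x_2$ are the $k$ linear equations $\sum_t[u_1(s,t,c)-u_1(1,t,c)]x_2(t)=0$ for $s=2,\dots,k$ and $\sum_tx_2(t)=1$. At $u^0$ they read $\gamma_1(x_2(s)-x_2(1))=0$ and $\sum_tx_2(t)=1$, a nonsingular system with the uniform solution, so by Cramer's rule nearby systems have a positive solution. The same applies to $x_1$. The point $x(u)$ has type $k$.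

\subsection*{Type $1$ in (a) and (b)}
Fix $a^*\in A$ and let $u_i^0(a)=\mathbf{1}_{a_i=a_i^*}$ for all $i$. In all nearby games $u_i(a)-u_i(a_i^*,a_{-i})<0$ whenever $a_i\ne a_i^*$, and the difference is $0$ when $a_i=a_i^*$. So $\bar\ell^{\,i}_{a_i^*}(\mu)\ge0$ forces $\mu$ to give probability $1$ to $a_i=a^*_i$, and $\mathrm{CCE}=\mathrm{CE}=\{\delta_{a^*}\}$.

\subsection*{Type $k$ with $2\le k\le\kappa$ in (a)}
This is Example~\ref{ex:pennies} with $k$ actions, padded with dominated ones. Let $u_1^0=\mathbf{1}_{a_1=a_2}$ if $a_1\in[k]$ and $u_1^0=-1$ otherwise; let $u_2^0=-\mathbf{1}_{a_1=a_2}$ if $a_2\in[k]$ and $u_2^0=-2$ otherwise. We verify (ii). Let $d$ be as there, and take $s\notin S_i$ and $s'\in S_i$. Each payoff difference $u_i^0(s,a_{-i})-u_i^0(s',a_{-i})$ is at most $-1$, and $d(s,a_{-i})\ge0$ because $(s,a_{-i})\notin S$; so $\ell^i_{s,s'}(d)\ge0$ forces $d(s,\cdot)=0$. Hence $d$ is supported on $S$. For $s\ne t$ in $[k]$,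
\[
\ell^1_{s,t}(d)=d(s,s)-d(s,t),\qquad \ell^2_{t,s}(d)=d(s,t)-d(t,t),
\]
so $d(s,s)\ge d(s,t)\ge d(t,t)$ for all $s\neq t$. Exchanging $s$ and $t$ gives $d(t,t)\ge d(s,s)$, so all entries are equal, and $\sum d=0$ gives $d=0$.

\subsection*{Type $2$ in (b)}
The coarse constraints do not condition on the recommended action, so domination no longer removes the actions outside the block one at a time; we use instead a single combination of constraints that penalizes all profiles off $S$. Call the actions $1,2$ of players $1,2$ good, and let $m=1$ if $a_1=a_2$ and $m=-1$ otherwise. Let $u_1^0$ be $m$ if $a_1,a_2$ are good, $0$ if $a_1$ is good and $a_2$ is not, and $-1$ if $a_1$ is not good. Let $u_2^0$ be $-m$ if $a_1,a_2$ are good, $0$ if $a_2$ is good and $a_1$ is not, and $-1$ if $a_2$ is not good. For $i\in\{1,2\}$ and every $a_{-i}$ we have $u_i^0(1,a_{-i})+u_i^0(2,a_{-i})=0$, so $\frac12(\bar\ell^{\,i}_1+\bar\ell^{\,i}_2)(d)=\sum_ad(a)u_i^0(a)$. For $l\ge3$, $\bar\ell^{\,l}_{c_l}(d)=-\sum_ad(a)\mathbf{1}_{a_l\ne c_l}$. Therefore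
\[
\tfrac12\sum_{i,g\in\{1,2\}}\bar\ell^{\,i}_g(d)+\sum_{l\ge3}\bar\ell^{\,l}_{c_l}(d)=\sum_ad(a)F(a),\qquad F(a)=u_1^0(a)+u_2^0(a)-|\{l\ge3:a_l\ne c_l\}| .
\]
The sum $u_1^0+u_2^0$ is $0$, $-1$ or $-2$ according as two, one or none of $a_1,a_2$ are good, so $F=0$ on $S$ and $F\le-1$ off $S$. Let $d$ be as in (ii). The left side is a sum of nonnegative terms and the right side is at most $-\sum_{a\notin S}d(a)\le0$. So $d$ is supported on $S$ and all $\bar\ell^{\,i}_g(d)$ vanish. On $\mathbb{R}^S$,
\[
\bar\ell^{\,1}_1=2(d_{22}-d_{21}),\quad \bar\ell^{\,1}_2=2(d_{11}-d_{12}),\quad \bar\ell^{\,2}_1=2(d_{12}-d_{22}),\quad \bar\ell^{\,2}_2=2(d_{21}-d_{11}),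
\]
so the four entries are equal, and $d=0$.

\subsection*{Part (c)}
Let $u_1^0=u_2^0=1$ if $a_1=a_2\in\{1,2\}$ and $0$ otherwise, and $u_l^0=\mathbf{1}_{a_l=c_l}$ for $l\geq 3$. At $(1,1,c)$ and at $(2,2,c)$ every player receives $1$ and every unilateral deviation yields $0$. These strict inequalities persist, so all nearby games have two pure Nash equilibria.

\subsection*{Part (d)}
If $u\equiv0$, every pure profile is a Nash equilibrium, so $\operatorname{conv}[\mathrm{NE}(G)]=\Delta(A)$, which is not a singleton.

\subsection*{Part (e)}
If $A_i=\{s,s'\}$, then $\bar\ell^{\,i}_{s'}=\ell^i_{s,s'}+\ell^i_{s',s'}=\ell^i_{s,s'}$, and if $|A_i|=1$, all functionals of player $i$ are zero. So the two polytopes are defined by the same inequalities. They are not singletons on the open set from (c). \qed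

\begin{thebibliography}{9}

\bibitem{BCR}
Bochnak, Coste and Roy, \emph{Real Algebraic Geometry}.

\bibitem{SW}
Fedor Sandomirskiy and Ben Wincelberg, \emph{Delegation in Strategic Environments and Equilibrium Uniqueness}, arXiv:2602.21470 (2026).

\end{thebibliography}
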